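\title{The number of members of a minimally rigid generic tensegrity framework}

\begin{abstract}
We show that a minimally infinitesimally rigid generic tensegrity framework in $\mathbb{R}^d$ on $n\ge d+2$ vertices has at most $(d+1)n-\binom{d+2}{2}$ members, for every $d\ge 1$. The bound follows from a stronger fact: the underlying graph is independent in the generic rigidity matroid of dimension $d+1$. The bound is attained for all $d\ge1$ and $n\ge d+2$, and we determine all cable-strut frameworks that attain it.
\end{abstract}

\section{Introduction}\label{sec:intro}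

A \emph{tensegrity graph} $T=(V,B\cup C\cup S)$ is a simple graph whose edges, called \emph{members}, are labeled as bars ($B$), cables ($C$) or struts ($S$). We write $n=|V|$, $E=B\cup C\cup S$ and $G=(V,E)$. A \emph{tensegrity framework} $(T,p)$ in $\mathbb{R}^d$ adds a map $p:V\to\mathbb{R}^d$ with $p(u)\ne p(v)$ for every member $uv$. It is a \emph{cable-strut framework} if $B=\emptyset$, a \emph{bar framework}, written $(G,p)$, if all members are treated as bars, and \emph{generic} if the $dn$ coordinates of $p$ are algebraically independent over $\mathbb{Q}$.

For an edge $e=uv$ let $R_e=R_e(p)$ be the linear functional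
\[
R_e\cdot q=(p(u)-p(v))\cdot(q(u)-q(v)),\qquad q:V\to\mathbb{R}^d .
\]
If the vertices move with velocities $q$, then $R_e\cdot q$ is half the rate of change of the squared length of $e$. A bar keeps its length, a cable may not get longer and a strut may not get shorter. Accordingly, an \emph{infinitesimal motion} (briefly, a motion) of $(T,p)$ is a map $q$ with $R_e\cdot q=0$ for bars, $R_e\cdot q\le0$ for cables and $R_e\cdot q\ge0$ for struts. It is \emph{trivial} if $q(v)=Jp(v)+c$ for all $v$, with a skew-symmetric matrix $J$ and a vector $c$; since $x\cdot Jx=0$ for all $x$, a trivial $q$ has $R_e\cdot q=0$ for every $e$. The framework is \emph{infinitesimally rigid} if all its motions are trivial, and \emph{minimally infinitesimally rigid} if moreover $(T-e,p)$ is not infinitesimally rigid for any member $e$.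

How many members can a minimally infinitesimally rigid generic framework have? For bar frameworks this is linear algebra: the functionals $R_e$ must form a basis of the annihilator of the trivial motions, so for $n\ge d$ there are exactly $dn-\binom{d+1}2$ bars. Cables and struts are one-sided, and more of them are needed. If a vertex $v$ of a generic cable-strut framework has between $1$ and $d$ members, their directions are linearly independent, and some velocity at $v$ alone shortens each cable and lengthens each strut at $v$. So $d+1$ members per vertex are required locally. Starting from a complete graph on $d+1$ vertices and joining every further vertex to all of them gives $\binom{d+1}2+(d+1)(n-d-1)=(d+1)n-\binom{d+2}2$ members, and one may guess that this is the maximum. This is the problem posed in \cite{CJT}: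

\begin{quote}
Is it true, for every $d\ge1$, that every minimally infinitesimally rigid generic cable-strut framework in $\mathbb{R}^d$ on $n\ge d+2$ vertices has at most $(d+1)n-\binom{d+2}2$ members?
\end{quote}

For $1\le d\le3$ this bound is known and tight; beyond that range the upper bound $\frac32dn$ is known. We show that the answer is yes.

The number $(d+1)n-\binom{d+2}2$ is also the number of bars of a minimally rigid bar framework one dimension higher, and this is the reason for the bound. Let $\mathcal R_D$ be the \emph{generic $D$-dimensional rigidity matroid}: a set $F$ of edges is independent in $\mathcal R_D$ if the functionals $R_e(P)$, $e\in F$, are linearly independent for generic $P:V\to\mathbb{R}^D$.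

\begin{theorem}\label{thm:bound}
Let $d\ge1$ and let $(T,p)$ be a minimally infinitesimally rigid generic tensegrity framework in $\mathbb{R}^d$, with bars allowed. Then $E$ is independent in $\mathcal R_{d+1}$. Hence every $X\subseteq V$ with $|X|\ge d+1$ spans at most $(d+1)|X|-\binom{d+2}2$ members. In particular, if $n\ge d+2$, then
\[
|B\cup C\cup S|\le (d+1)n-\binom{d+2}2 .
\]
\end{theorem}

For $n\ge d+2$ let $G_{n,d}=K_{d+1}\vee\overline{K_{n-d-1}}$ be the graph described above: a complete \emph{core} $Q$ on $d+1$ vertices and $n-d-1$ pairwise nonadjacent \emph{outer} vertices, each joined to all of $Q$. For generic $p$ and an outer vertex $v$, let $\beta^v_i$ be the barycentric coordinates of $p(v)$ with respect to the core simplex: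
\[
p(v)=\sum_{i\in Q}\beta^v_i\,p(i),\qquad \sum_{i\in Q}\beta_i^v=1 .
\]
All $\beta_i^v$ are nonzero, since no $d+1$ points of a generic $p$ lie in a hyperplane. Put $\sigma_e=+1$ for cables and $\sigma_e=-1$ for struts. A labeling of $G_{n,d}$ by cables and struts satisfies the \emph{sign condition} if there are signs $\varepsilon_v\in\{\pm1\}$, $v\notin Q$, such that
\begin{equation}\label{eq:S}
\sigma_{vi}=-\varepsilon_v\operatorname{sgn}\beta^v_i,\qquad \sigma_{ij}=\varepsilon_v\operatorname{sgn}(\beta_i^v\beta_j^v)\qquad\text{for all } v\notin Q \text{ and distinct } i,j\in Q. \tag{S}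
\end{equation}

\begin{theorem}\label{thm:sharp}
A generic cable-strut framework on $G_{n,d}$ satisfying \eqref{eq:S} is minimally infinitesimally rigid. For every $d\ge1$ and $n\ge d+2$ such frameworks exist, so the bound of Theorem~\ref{thm:bound} is attained.
\end{theorem}

\begin{theorem}\label{thm:class}
Let $d\ge1$, $n\ge d+2$, and let $(T,p)$ be a generic cable-strut framework in $\mathbb{R}^d$ on $n$ vertices. Then $(T,p)$ is minimally infinitesimally rigid with exactly $(d+1)n-\binom{d+2}2$ members if and only if its graph is $G_{n,d}$ and its labels satisfy \eqref{eq:S}.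
\end{theorem}

All three proofs take place in the space of stresses, the linear dependences among the $R_e$. Section~\ref{sec:stress} translates rigidity into this language, and Section~\ref{sec:line} shows the idea on the line, where stresses are circulations. Theorems~\ref{thm:bound} and~\ref{thm:sharp} are proved in Sections~\ref{sec:bound} and~\ref{sec:sharp}. The classification rests on a statement about deleting two edges from a minimally rigid graph (Section~\ref{sec:two}) and is completed in Section~\ref{sec:class}.

\section{Stresses and generic rigidity}\label{sec:stress}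

Let $P:V\to\mathbb{R}^D$, and write $P_w=P(w)$. A \emph{stress} of $(G,P)$ is a vector $\omega\in\mathbb{R}^E$ with $\sum_e\omega_eR_e(P)=0$. Collecting the coefficient of $q(u)$, this is the \emph{equilibrium condition}
\begin{equation}\label{eq:equil}
\sum_{v:\,uv\in E}\omega_{uv}(P_u-P_v)=0\qquad(u\in V).
\end{equation}
The stress space has dimension $|E|-\operatorname{rank}\{R_e\}$. A stress of a subgraph is regarded as a stress of $G$ by extending it by zero, and the stresses of $G-e$ are the stresses of $G$ with $\omega_e=0$.

\subsection*{Genericity} A polynomial with rational coefficients that vanishes at a generic $P$ is the zero polynomial. Applied to the minors of the matrix with rows $R_e(P)$, this shows that $\mathcal R_D$ does not depend on the choice of the generic $P$. Let $r_D$ be its rank function. A \emph{circuit} $Z$ is a minimal dependent set; for generic $P$ the stress space of $(Z,P)$ is one-dimensional and spanned by a vector with no zero entry. Any $D+1$ or fewer points of a generic $P$ are affinely independent. Generic maps are dense; and if $p$ is generic, then the vectors $x$ with entries algebraically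 independent over $\mathbb{Q}(p)$ are dense, and $(p,x)$ is generic for such $x$. A graph is \emph{rigid in $\mathbb{R}^D$} if its generic bar frameworks in $\mathbb{R}^D$ are infinitesimally rigid, and \emph{minimally rigid} if it is rigid and $\mathcal R_D$-independent.

\begin{lemma}\label{lem:basic}
Let $G=(V,E)$ be a graph with $n$ vertices.
\begin{itemize}
\item[(a)] If the affine span of $P(V)\subseteq\mathbb{R}^D$ has dimension at least $D-1$, then $\operatorname{rank}\{R_e(P)\}\le Dn-\binom{D+1}2$, with equality if and only if $(G,P)$ is infinitesimally rigid. In particular, if $n\ge D$, then $r_D(G)\le Dn-\binom{D+1}2$, with equality if and only if $G$ is rigid in $\mathbb{R}^D$.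
\item[(b)] If the vectors $P_u-P_v$ over the edges $uv$ at a vertex $u$ are linearly independent, then the rank for $G$ is the rank for $G-u$ plus $\deg u$. For generic $P$ this applies whenever $\deg u\le D$.
\item[(c)] If $G$ is rigid in $\mathbb{R}^D$ and $n\ge D+1$, then every vertex has degree at least $D$.
\item[(d)] $K_{D+1}$ is rigid in $\mathbb{R}^D$. If $G-u$ is rigid in $\mathbb{R}^D$, $n-1\ge D$ and $\deg u\ge D$, then $G$ is rigid in $\mathbb{R}^D$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $JP_w+c=0$ for all $w$, then $J$ kills all differences $P_w-P_{w'}$, so $\operatorname{rank}J\le1$; a skew-symmetric matrix has even rank, so $J=0$ and $c=0$. Hence the trivial motions form a space of dimension $\binom D2+D=\binom{D+1}2$, contained in the common kernel of the $R_e$.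

(b) By \eqref{eq:equil} at $u$, every stress vanishes on the edges at $u$, so $G$ and $G-u$ have the same stress space.

(c) Deleting a vertex of degree $k$ lowers the rank by at most $k$, so $Dn-\binom{D+1}2\le D(n-1)-\binom{D+1}2+k$ by (a).

(d) Building $K_{D+1}$ vertex by vertex, (b) gives rank $\binom{D+1}2=D(D+1)-\binom{D+1}2$. For the second claim keep $D$ edges at $u$ and use (b) and (a).
\end{proof}

The \emph{cone} $H*z$ of a graph $H$ is obtained by adding a new vertex $z$ adjacent to all vertices of $H$.

\begin{theorem}[Whiteley's coning theorem \cite{W}]\label{thm:cone}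
A graph is rigid in $\mathbb{R}^d$ if and only if its cone is rigid in $\mathbb{R}^{d+1}$.
\end{theorem}

We use only the direction ``if'', and only in Sections~\ref{sec:two} and~\ref{sec:class}.

\subsection*{Proper stresses} A stress $\omega$ of $(G,p)$ is \emph{proper} for $T$ if $\sigma_e\omega_e>0$ for all cables and struts $e$; there is no condition on bars. Recall Stiemke's lemma: for linear functionals $\phi_1,\dots,\phi_m$ on a finite-dimensional real space, either some $q$ has all $\phi_i(q)\le0$ and some $\phi_i(q)<0$, or $\sum_i\lambda_i\phi_i=0$ for some $\lambda_1,\dots,\lambda_m>0$.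

\begin{lemma}[Roth--Whiteley \cite{RW}]\label{lem:RW}
The framework $(T,p)$ is infinitesimally rigid if and only if the bar framework $(G,p)$ is infinitesimally rigid and $(T,p)$ has a proper stress.
\end{lemma}

\begin{proof}
Suppose $(G,p)$ is infinitesimally rigid, $\omega$ is proper and $q$ is a motion of $(T,p)$. Then $0=\sum_e\omega_eR_e\cdot q=\sum_{e\notin B}|\omega_e|\,(\sigma_eR_e\cdot q)$, and every term is at most $0$. So all $R_e\cdot q$ vanish, $q$ is a motion of $(G,p)$, and $q$ is trivial.

Conversely, let $(T,p)$ be infinitesimally rigid. Motions of $(G,p)$ are motions of $(T,p)$, hence trivial. Consider the functionals $\sigma_eR_e$ ($e\notin B$) and $\pm R_b$ ($b\in B$). A vector $q$ on which all of them are at most $0$ is a motion, hence trivial, so all of them vanish on it. By Stiemke's lemma a strictly positive combination of them is zero, and its coefficients give a proper stress.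
\end{proof}

Minimality will be used through the following consequence.

\begin{corollary}\label{cor:remove}
Let $(T,p)$ be infinitesimally rigid and let $e$ be a member. Suppose that some stress of $(G,p)$ is nonzero on $e$, and that some stress $\omega$ has $\omega_e=0$ and $\sigma_g\omega_g>0$ for all cables and struts $g\ne e$. Then $(T-e,p)$ is infinitesimally rigid.
\end{corollary}

\begin{proof}
By the first assumption $R_e$ is a combination of the other $R_g$, so $(G-e,p)$ has the same motions as $(G,p)$. By the second, $(T-e,p)$ has a proper stress. Apply Lemma~\ref{lem:RW}.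
\end{proof}

\section{The idea on the line}\label{sec:line}

Let $d=1$ and $B=\emptyset$. Direct each cable from its left end to its right end and each strut from right to left. Then $q$ is a motion exactly when $q(u)\ge q(v)$ for every arc $u\to v$, and the trivial motions are the constants. So $(T,p)$ is infinitesimally rigid if and only if the digraph is strongly connected: if it is not, some nonempty proper subset of $V$ has no entering arc, and its indicator function is a motion. For a stress $\omega$ put $\varphi_{e}=\sigma_{e}\omega_{e}|p(u)-p(v)|$ for $e=uv$. An arc leaving $u$ contributes $-\varphi_e$ to \eqref{eq:equil} and an arc entering $u$ contributes $+\varphi_e$. Stresses are therefore circulations, and proper stresses are positive circulations.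

Take $G_{4,1}$ with core $\{a,b\}$ and arcs $a\to v\to b$, $a\to w\to b$, $b\to a$. It has $5=2\cdot4-3$ arcs. A circulation has a value $s$ on both arcs at $v$, a value $t$ on both arcs at $w$, and $s+t$ on $b\to a$. The nonnegative circulations form the quadrant $s,t\ge0$. On each of its two boundary rays \emph{two} arcs vanish together, and $b\to a$ vanishes only at the apex. No circulation vanishes on exactly one arc and is positive on the others, so no arc can be deleted.

Now add the arc $v\to w$ with value $r$. The graph becomes $K_4$, which is dependent in $\mathcal R_2$ since $6>2\cdot4-3$. The six values are now pairwise nonproportional linear forms in $(r,s,t)$. Start from a positive circulation $\varphi^0$ and move along a line $\varphi^0-\tau\varphi'$, with $\varphi'$ chosen so that the arcs reach zero at different times $\tau=\varphi^0/\varphi'$: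
\[
\begin{array}{l|cccccc}
 & v\to w & a\to v & v\to b & a\to w & w\to b & b\to a\\ \hline
\text{value} & r & s & s-r & t & t+r & s+t\\
\varphi^0:\ (r,s,t)=(1,2,1) & 1&2&1&1&2&3\\
\varphi':\ (r,s,t)=(1,-1,2) & 1&-1&-2&2&3&1\\
\varphi^0/\varphi' & 1&-2&-\frac12&\frac12&\frac23&3\\
\varphi^0-\frac12\varphi' & \frac12&\frac52&2&0&\frac12&\frac52
\end{array}
\]
At the first positive time $\tau=\frac12$ only $a\to w$ vanishes, so this arc can be deleted; indeed the cycle $a\to v\to w\to b\to a$ remains.

The general proof is this computation. In a minimal framework, a stress that leaves the set of proper stresses must lose two members at once. What has to be shown is that a dependence in $\mathcal R_{d+1}$ supplies enough stresses in $\mathbb{R}^d$ to separate any two of its members.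

\section{Circuits one dimension higher}\label{sec:bound}

A circuit of $\mathcal R_d$ is of no use: its stress space at $p$ is a line, on which all coordinates are proportional. A circuit $Z$ of $\mathcal R_{d+1}$ behaves differently. Lift $p$ to $P=(p,x)$ in $\mathbb{R}^{d+1}$ by heights $x\in\mathbb{R}^V$. Since \eqref{eq:equil} holds coordinatewise, the stress of $(Z,P)$ is a stress of $(Z,p)$, and varying $x$ gives a family of stresses of the same framework $(Z,p)$. The lemma says that the ratio of two coordinates is never constant on this family.

\begin{lemma}\label{lem:circuit}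
Let $Z$ be a circuit of $\mathcal R_{d+1}$, let $p:V\to\mathbb{R}^d$ be generic, and let $W_Z$ be the stress space of $(Z,p)$. Then
\begin{itemize}
\item[(a)] $W_Z$ contains a stress with no zero entry;
\item[(b)] for distinct $e,f\in Z$, the functionals $\omega\mapsto\omega_e$ and $\omega\mapsto\omega_f$ on $W_Z$ are linearly independent.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Take $x$ algebraically independent over $\mathbb{Q}(p)$. Then $P=(p,x)$ is generic, and the nowhere-zero stress of $(Z,P)$ lies in $W_Z$.

(b) Let $e=uv$ and $f=ab$. We express the ratio $\omega_e/\omega_f$ of the lifted stress as a rational function $\rho$ of $P$, show that dependence on $W_Z$ would make $\rho$ constant, and exhibit a deformation of $P$ that changes $\rho$.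

\emph{The function $\rho$.} The rows $R_g(P)$, $g\in Z-f$, are generically independent, so some maximal minor $\Delta(P)$ of their matrix is a nonzero polynomial with rational coefficients. At generic $P$ there is a unique stress of $(Z,P)$ with $\omega_f=1$, and Cramer's rule on the columns of that minor gives $\omega_g=\Delta_g(P)/\Delta(P)$ with polynomials $\Delta_g$ over $\mathbb{Q}$, where $\Delta_f=\Delta$. The identity $\sum_{g\in Z}\Delta_gR_g=0$ holds at generic $P$, hence for all $P$. On $\Omega=\{\Delta\ne0\}$ the rows of $Z-f$ are independent, so the stress space of $(Z,P)$ is spanned by $(\Delta_g/\Delta)_{g}$. Thus $\rho=\Delta_e/\Delta\in\mathbb{Q}(P)$ is nonzero, and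
\begin{equation}\label{eq:rho}
\omega_e=\rho(P)\,\omega_f\quad\text{for every } P\in\Omega \text{ and every stress } \omega \text{ of } (Z,P).
\end{equation}

\emph{Dependence makes $\rho$ constant.} Suppose the two functionals on $W_Z$ are dependent. Both are nonzero by (a), so $\omega_e=c\,\omega_f$ on $W_Z$ for a real number $c$. Then $\rho(p,x)=c$ for every $x$ algebraically independent over $\mathbb{Q}(p)$. These $x$ are dense, so the polynomial $x\mapsto\Delta_e(p,x)-c\Delta(p,x)$ is zero, and each $\partial\rho/\partial x_w$ vanishes at a generic point $(p,x)$. The numerator of $\partial\rho/\partial x_w$ has rational coefficients, so $\partial\rho/\partial x_w=0$ in $\mathbb{Q}(P)$. This is the step that needs $p$ to be generic. Permuting the coordinate axes of $\mathbb{R}^{d+1}$ preserves genericity and stress spaces, so by \eqref{eq:rho} it leaves $\rho$ invariant at generic points and hence as a rational function. Any coordinate can be moved to the last place, so all partial derivatives of $\rho$ vanish and $\rho$ is a nonzero constant.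

\emph{A projective deformation.} Affine maps do not change stresses, but projective maps rescale them. Let $P$ be generic, $\omega$ a nonzero stress of $(Z,P)$, and $\ell$ a linear functional on $\mathbb{R}^{d+1}$. For small $\delta$ put $\lambda_w=1+\delta\ell(P_w)$ and $P^\delta_w=P_w/\lambda_w$; by continuity $P^\delta\in\Omega$. The vector $(\lambda_i\lambda_j\omega_{ij})$ is a stress of $(Z,P^\delta)$, because at each vertex $i$
\[
\sum_j\omega_{ij}\lambda_i\lambda_j\Big(\frac{P_i}{\lambda_i}-\frac{P_j}{\lambda_j}\Big)=\sum_j\omega_{ij}(\lambda_jP_i-\lambda_iP_j)=P_i\sum_j\omega_{ij}(\lambda_j-\lambda_i)+\lambda_i\sum_j\omega_{ij}(P_i-P_j),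
\]
where the last sum is $0$ by \eqref{eq:equil} and $\sum_j\omega_{ij}(\lambda_j-\lambda_i)=-\delta\,\ell\big(\sum_j\omega_{ij}(P_i-P_j)\big)=0$. By \eqref{eq:rho}, $\rho(P^\delta)=\rho(P)\,\lambda_u\lambda_v/(\lambda_a\lambda_b)$. As $\rho$ is a nonzero constant, $\lambda_u\lambda_v=\lambda_a\lambda_b$ for all small $\delta$, and the coefficient of $\delta$ gives $\ell(P_u+P_v-P_a-P_b)=0$. This holds for every $\ell$, so $P_u+P_v=P_a+P_b$. Since the graph is simple, $\{u,v\}\ne\{a,b\}$, and this relation contradicts the genericity of $P$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]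
Suppose $E$ contains a circuit $Z$ of $\mathcal R_{d+1}$. Let $\omega^0$ be a proper stress of $(T,p)$, which exists by Lemma~\ref{lem:RW}. It may vanish on bars of $Z$; adding a small multiple of a stress from Lemma~\ref{lem:circuit}(a), with the factor outside a finite set, we keep $\omega^0$ proper and obtain $\omega^0_g\ne0$ for all $g\in Z$.

By Lemma~\ref{lem:circuit}, the subspaces $\{\omega_g=0\}$ ($g\in Z$) and $\{\omega^0_g\omega_h=\omega^0_h\omega_g\}$ ($g\ne h$ in $Z$) of $W_Z$ are proper. A real vector space is not a finite union of proper subspaces, so some $\omega'\in W_Z$ avoids all of them. The numbers $\tau_g=\omega^0_g/\omega'_g$ ($g\in Z$) are then defined, nonzero and pairwise distinct. Replacing $\omega'$ by $-\omega'$ if necessary, some $\tau_g$ is positive. Let $\tau_e$ be the smallest positive one and put $\omega^*=\omega^0-\tau_e\omega'$. Then $\omega^*_e=0$. For $g\in Z-e$ the function $\tau\mapsto\omega^0_g-\tau\omega'_g$ vanishes only at $\tau_g\notin[0,\tau_e]$, so $\omega^*_g$ has the sign of $\omega^0_g$. Outside $Z$ we have $\omega^*=\omega^0$. Since also $\omega'_e\ne0$, Corollary~\ref{cor:remove}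 shows that $(T-e,p)$ is infinitesimally rigid, contrary to minimality.

Hence $E$ is independent in $\mathcal R_{d+1}$. So is the set of members spanned by $X$, and Lemma~\ref{lem:basic}(a), applied with $D=d+1$ to the subgraph induced by $X$, gives the counts.
\end{proof}

\begin{remark}[Genericity cannot be dropped]
In $\mathbb{R}^2$ join the four points $\pm e_1,\pm e_2$ by the four sides of their square as struts, and place $m=n-4\ge1$ pairwise nonadjacent vertices at the origin, each joined to the four corners by cables. The bar framework is infinitesimally rigid by parts (a) and (b) of Lemma~\ref{lem:basic}: start with the triangle formed by $e_1,e_2$ and one center, and add each further vertex with two nonparallel edges. The values $1$ on cables and $-m/2$ on struts form a proper stress. If a strut at a corner $x$ is deleted, equilibrium at $x$ forces the cable values there to sum to zero; if the cable from a center to $x$ is deleted, equilibrium at that center forces the value $0$ on its cable to $-x$. So the framework is minimal, and it has $4n-12>3n-6$ members for $n\ge7$.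
\end{remark}

\section{The extremal frameworks}\label{sec:sharp}

Let $p$ be generic and let $v$ be an outer vertex of $G_{n,d}$. Put $\gamma_v=-1$ and $\gamma_i=\beta^v_i$ for $i\in Q$. Then $\sum_x\gamma_x=0$ and $\sum_x\gamma_xp(x)=0$, the sums running over $Q\cup\{v\}$, so $\sum_y\gamma_x\gamma_y(p(x)-p(y))=0$ for each $x$. Thus $\omega^v_{xy}=\gamma_x\gamma_y$ is a stress of the complete graph on $Q\cup\{v\}$, with $\omega^v_{vi}=-\beta_i^v$ and $\omega^v_{ij}=\beta^v_i\beta^v_j$. By Lemma~\ref{lem:basic}(d), $G_{n,d}$ is rigid in $\mathbb{R}^d$, so its stress space has dimension $|E|-dn+\binom{d+1}2=n-d-1$. The $n-d-1$ stresses $\omega^v$ are linearly independent, since only $\omega^v$ is nonzero at $v$. Hence every stress is uniquely of the form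
\begin{equation}\label{eq:stressG}
\omega=\sum_{v\notin Q}a_v\omega^v,\qquad \omega_{vi}=-a_v\beta_i^v,\qquad \omega_{ij}=\sum_{v\notin Q}a_v\beta_i^v\beta_j^v .
\end{equation}
Condition \eqref{eq:S} says that each $\varepsilon_v\omega^v$ has the sign $\sigma_e$ on every member $e$ of its support. If it holds, then \eqref{eq:stressG} gives
\begin{equation}\label{eq:signed}
\sigma_{vi}\,\omega_{vi}=\varepsilon_va_v|\beta^v_i|,\qquad \sigma_{ij}\,\omega_{ij}=\sum_{v\notin Q}\varepsilon_va_v|\beta_i^v\beta_j^v| .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]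
By \eqref{eq:signed}, $a_v=\varepsilon_v$ gives a proper stress, so the framework is infinitesimally rigid by Lemma~\ref{lem:RW}. A stress with $\omega_{vi}=0$ has $a_v=0$ and vanishes on the other $d\ge1$ members at $v$, so $T-vi$ has no proper stress. A stress that is proper on all members other than a core edge $ij$ has $\varepsilon_va_v>0$ for all $v$; there is at least one outer vertex, so $\sigma_{ij}\omega_{ij}>0$, and $T-ij$ has no proper stress. By Lemma~\ref{lem:RW} no member can be deleted.

For existence, take a generic $p$ with all outer points in the interior of the core simplex; this is a nonempty open condition. Then all $\beta_i^v$ are positive, and \eqref{eq:S} holds with $\varepsilon_v=1$ when the core edges are cables and the other edges are struts.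
\end{proof}

\begin{remark}
For $n=d+2$ the graph is $K_{d+2}$ and any $d+1$ vertices can serve as the core; \eqref{eq:S} says that $\sigma$ is the sign pattern of a nonzero stress, which does not depend on this choice. For $n\ge d+3$ the core is the set of vertices of degree $n-1$.

For $d\ge2$, \eqref{eq:S} forces all $\varepsilon_v$ to be equal and the sign vectors $(\operatorname{sgn}\beta_i^v)_{i\in Q}$ to agree up to a global sign. Indeed, for outer $v,v'$ put $r_i=\operatorname{sgn}(\beta^v_i\beta^{v'}_i)$. The two expressions for $\sigma_{ij}$ give $r_ir_j=\varepsilon_v\varepsilon_{v'}$ for $i\ne j$. For three indices, $1=(r_ir_j)(r_jr_k)(r_ir_k)=(\varepsilon_v\varepsilon_{v'})^3$, so $\varepsilon_v=\varepsilon_{v'}$ and $r$ is constant. For $d=1$ no such restriction arises: there is one core edge $ij$, and for any generic $p$ one may choose $\sigma_{ij}$ freely and let \eqref{eq:S} define $\varepsilon_v$ and $\sigma_{vi}$.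
\end{remark}

\section{Deleting two edges from a minimally rigid graph}\label{sec:two}

In an extremal framework, $G$ is minimally rigid in $\mathbb{R}^{d+1}$ by Theorem~\ref{thm:bound}. As in Section~\ref{sec:line}, minimality produces pairs of members $e,f$ with proportional stress coordinates, and we will see that $G-e-f$ is then not rigid in $\mathbb{R}^d$. One way for this to happen is that $e$ and $f$ share a vertex of degree $d+1$, which has degree $d-1$ in $G-e-f$. It is the only way.

\begin{proposition}\label{prop:two}
Let $G$ be minimally rigid in $\mathbb{R}^{d+1}$ with $n\ge d+3$ vertices, and let $e\ne f$ be edges such that $H=G-e-f$ is not rigid in $\mathbb{R}^d$. Then $e$ and $f$ share a vertex of degree exactly $d+1$ in $G$.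
\end{proposition}

The assumption $n\ge d+3$ is needed: $K_{d+2}$ minus any two edges has fewer than $d(d+2)-\binom{d+1}2=\binom{d+2}2-1$ edges, and for $d\ge2$ the two edges can be disjoint. For $d=1$ the proposition is a count. The graph $H$ is disconnected, so at most two edges of $G$ join the parts of some partition $V=V_1\cup V_2$. If both parts had at least two vertices, then $|E|\le(2|V_1|-3)+(2|V_2|-3)+2=2n-4$, which is too few. So one part is a single vertex; its degree is at least $2$, and it is isolated in $H$.

For general $d$ the hypothesis on $G$ concerns $\mathbb{R}^{d+1}$ and the hypothesis on $H$ concerns $\mathbb{R}^d$. Coning moves both to $\mathbb{R}^{d+1}$: there $H$ has a two-dimensional space of nontrivial motions, and for every generic position $z$ of an apex one of them extends to the cone. We encode extension by two affine maps of $z$ that are dependent at every point, and use the following lemma.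

\begin{lemma}\label{lem:affine}
Let $F_1,F_2:\mathbb{R}^D\to U$ be affine maps to a finite-dimensional real vector space such that $F_1(z),F_2(z)$ are linearly dependent for a dense set of $z$. Then either $F_1,F_2$ are linearly dependent as maps, or $F_1=\alpha_1\Theta$ and $F_2=\alpha_2\Theta$ with $0\ne\Theta\in U$ and linearly independent affine functions $\alpha_1,\alpha_2$.
\end{lemma}

\begin{proof}
Assume $F_1,F_2$ are independent as maps; in particular $F_1\ne0$. Their coordinates $F_k^i$ are polynomials of degree at most $1$, and by density $F_1^iF_2^j=F_1^jF_2^i$ for all $i,j$. Let $\gamma$ be the greatest common divisor of the $F_1^i$ in the polynomial ring.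

If $\deg\gamma=1$, then $F_1^i=\theta_i\gamma$ with constants $\theta_i$. Fix $j$ with $\theta_j\ne0$; canceling $\gamma$ gives $F_2^i=\theta_iF_2^j/\theta_j$. Take $\Theta=(\theta_i)$, $\alpha_1=\gamma$, $\alpha_2=F_2^j/\theta_j$.

If $\gamma=1$ and $F_1^i\ne0$, then $F_1^i$ divides $F_1^jF_2^i$ for all $j$, hence divides their greatest common divisor $F_2^i$; write $F_2^i=h_iF_1^i$. If $F_1^i=0$, then $F_1^jF_2^i=0$ for some $F_1^j\ne0$, so $F_2^i=0$. For $F_1^i,F_1^j\ne0$ the relation reads $(h_i-h_j)F_1^iF_1^j=0$. So $F_2=hF_1$ for one polynomial $h$, which is nonconstant by independence. Comparing degrees, $F_1=\Theta$ is constant and $\deg h=1$. Take $\alpha_1=1$, $\alpha_2=h$.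

In both cases $\alpha_1,\alpha_2$ are independent because $F_1,F_2$ are.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:two}]
Let $P:V\to\mathbb{R}^{d+1}$ be generic, $M$ the space of motions of $(H,P)$, and $\mathrm{Triv}\subseteq M$ the trivial ones. Since $r_{d+1}(H)=|E|-2$, we have $\dim M/\mathrm{Triv}=2$; let $q^1,q^2\in M$ represent a basis. By Lemma~\ref{lem:basic}(c), all degrees in $G$ are at least $d+1$.

\medskip\noindent\textbf{Step 1: extension to an apex.} We say that $q\in M$ \emph{extends to} $z\in\mathbb{R}^{d+1}$ if some $\nu\in\mathbb{R}^{d+1}$ has $(z-P_w)\cdot(\nu-q(w))=0$ for all $w$, that is,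
\begin{equation}\label{eq:ext}
z\cdot\nu-P_w\cdot\nu=(z-P_w)\cdot q(w)\qquad(w\in V).
\end{equation}
The motions that extend to $z$ form a subspace, and it contains $\mathrm{Triv}$: for $q=JP+c$ take $\nu=Jz+c$. To eliminate $\nu$, note that the left side of \eqref{eq:ext} is an affine function of $P_w$. Let $\mathrm{Aff}\subseteq\mathbb{R}^V$ be spanned by the constant $1$ and the $d+1$ coordinate functions of $P$; these are linearly independent, since $P(V)$ affinely spans $\mathbb{R}^{d+1}$. Put $U=\mathbb{R}^V/\mathrm{Aff}$, write $[\,\cdot\,]$ for classes in $U$, and define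
\begin{equation}\label{eq:F}
F_q(z)=[\,w\mapsto (z-P_w)\cdot q(w)\,]=\sum_iz_i\,[q_i]-[\,w\mapsto P_w\cdot q(w)\,],
\end{equation}
where $q_i\in\mathbb{R}^V$ is the $i$th coordinate of $q$. This is affine in $z$ and linear in $q$. If $q$ extends to $z$, then $F_q(z)=0$; in particular $F_q\equiv0$ for trivial $q$. Put $F_k=F_{q^k}$.

\medskip\noindent\textbf{Step 2: coning.} Call $z$ a \emph{generic apex} if its coordinates are algebraically independent over $\mathbb{Q}(P)$. By Theorem~\ref{thm:cone} the cone of $H$ is not rigid in $\mathbb{R}^{d+1}$, so for a generic apex $z$ the framework $(H*z,(P,z))$ has a nontrivial motion $(q,\nu)$. Here $q\notin\mathrm{Triv}$: if $q=JP+c$, then $\nu-(Jz+c)$ is orthogonal to all vectors $z-P_w$, which span $\mathbb{R}^{d+1}$, and $(q,\nu)$ would be trivial. Subtracting a trivial motion, we obtain: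
\begin{equation}\label{eq:generic}
\text{for each generic apex $z$, some $c_1q^1+c_2q^2$ with $(c_1,c_2)\ne0$ extends to $z$.}
\end{equation}
Then $c_1F_1(z)+c_2F_2(z)=0$, and Lemma~\ref{lem:affine} leaves two cases:
\begin{itemize}
\item[(i)] $F_k=\alpha_k\Theta$ for $k=1,2$, with $\Theta\neq0$ and $\alpha_1,\alpha_2$ linearly independent affine functions;
\item[(ii)] $F_q\equiv0$ for some $q\in M\setminus\mathrm{Triv}$.
\end{itemize}
Case (i) is what the conclusion of the proposition looks like. If $w$ has $d-1$ neighbors in $H$, then $w$ and these neighbors span an affine subspace $\Lambda$ of dimension $d-1$; moving $w$ alone with a velocity $y$ orthogonal to $\Lambda$ is a motion $q$ with $F_q(z)=((z-P_w)\cdot y)\,[\mathbf 1_w]$, and these affine functions cut out $\Lambda$. We recover this picture from (i) and then exclude (ii).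

\medskip\noindent\textbf{Step 3: in case (i), extension holds at every apex.} We want to study one fixed motion $q$. It can extend only to points of the zero set of $F_q$, a hyperplane that need not contain a generic apex, and $F_q(z)=0$ alone is weaker than \eqref{eq:ext}. So we first extend \eqref{eq:generic} to all $z$. Let $q^{(z)}=\alpha_2(z)q^1-\alpha_1(z)q^2$. Then $F_{q^{(z)}}(z)=0$, so there are $t(z)\in\mathbb{R}$ and $\nu(z)\in\mathbb{R}^{d+1}$ with
\[
t(z)-P_w\cdot\nu(z)=(z-P_w)\cdot q^{(z)}(w)\qquad(w\in V).
\]
They are the coordinates of the right side in a fixed basis of $\mathrm{Aff}$, hence unique and polynomial in $z$. Let $z$ be a generic apex with $(\alpha_1(z),\alpha_2(z))\ne0$. The pair in \eqref{eq:generic} satisfies $c_1\alpha_1(z)+c_2\alpha_2(z)=0$, so it is a nonzero multiple of $(\alpha_2(z),-\alpha_1(z))$, and $q^{(z)}$ extends to $z$. Comparing with \eqref{eq:ext} and using uniqueness, $t(z)=z\cdot\nu(z)$. Such $z$ are dense, so this polynomial identity holds everywhere: $q^{(z)}$ extends to $z$ for every $z\in\mathbb{R}^{d+1}$.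

\medskip\noindent\textbf{Step 4: a fixed motion and its hyperplane.} Let $\Lambda=\{\alpha_1=\alpha_2=0\}$. Choose $(c_1,c_2)\ne0$ such that $\eta=c_1\alpha_1+c_2\alpha_2$ is nonconstant and
\begin{equation}\label{eq:choice}
\eta(P_w)=0\ \text{ implies }\ P_w\in\Lambda\qquad(w\in V).
\end{equation}
This is possible: at most one ratio $(c_1:c_2)$ makes $\eta$ constant, since $\alpha_1,\alpha_2$ are not both constant, and each $w$ with $P_w\notin\Lambda$ excludes one ratio. Write $\eta(z)=y\cdot z-y_0$ with $y\ne0$, let $L=\{\eta=0\}$, and put $q=c_1q^1+c_2q^2\notin\mathrm{Triv}$, so that $F_q=\eta\Theta$. The functions $\alpha_1,\alpha_2$ do not both vanish on $L$, for then both would be multiples of $\eta$. So $L\setminus\Lambda$ is dense in $L$. For $z\in L\setminus\Lambda$ the nonzero vectors $(c_1,c_2)$ and $(\alpha_2(z),-\alpha_1(z))$ are both orthogonal to $(\alpha_1(z),\alpha_2(z))$, so $q^{(z)}$ is a nonzero multiple of $q$. By Step 3, $q$ extends to every $z\in L\setminus\Lambda$.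

\medskip\noindent\textbf{Step 5: the shape of $q$.} Let $\theta\in\mathbb{R}^V$ represent $\Theta$. Comparing \eqref{eq:F} with $F_q=\eta\Theta$, the coefficients of $z_i$ give $[q_i]=y_i\Theta$, so $q(w)-\theta_wy$ is an affine function of $P_w$. Subtract from $q$ the trivial motion formed by the skew-symmetric part and the constant term of this function; this changes neither $F_q$ nor the points to which $q$ extends. Now $q(w)=AP_w+\theta_wy$ with $A$ symmetric. The constant terms give $[\,w\mapsto P_w\cdot q(w)\,]=y_0\Theta$, so there are $\mu\in\mathbb{R}^{d+1}$ and $\tau\in\mathbb{R}$ with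
\begin{equation}\label{eq:const}
P_w^{T}AP_w+\theta_w\,\eta(P_w)=\mu\cdot P_w-\tau\qquad(w\in V).
\end{equation}
For $z\in L$ we have $y\cdot z=y_0$, and therefore
\[
(z-P_w)\cdot q(w)=Az\cdot P_w-P_w^TAP_w-\theta_w\eta(P_w)=\tau-P_w\cdot(\mu-Az).
\]
If $q$ extends to $z$, comparison with \eqref{eq:ext} gives $\nu=\mu-Az$ and $z\cdot\nu=\tau$. Hence the polynomial $g(z)=z^TAz-\mu\cdot z+\tau$ vanishes on $L\setminus\Lambda$, and so on $L$. A polynomial vanishing on the hyperplane $L$ is divisible by $\eta$ (take $\eta$ as a coordinate and divide with remainder), so $g=\eta\ell$ with $\ell(z)=m\cdot z+m_0$, and the quadratic parts give $A=\frac12(ym^T+my^T)$. Equation \eqref{eq:const} reads $g(P_w)+\theta_w\eta(P_w)=0$, that is, $\eta(P_w)s_w=0$ with $s_w=\theta_w+\ell(P_w)$. So $s_w=0$ whenever $P_w\notin L$. Substituting $\theta_w=s_w-m\cdot P_w-m_0$,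
\[
q(w)=\tfrac12(my^T-ym^T)P_w-m_0y+s_wy .
\]
The first two terms form a trivial motion, so $w\mapsto s_wy$ is a nontrivial motion of $(H,P)$.

\medskip\noindent\textbf{Step 6: the vertex.} Pick $w$ with $s_w\ne0$; then $P_w\in L$. If $wx$ were an edge of $H$ with $P_x\notin L$, then $s_x=0$ and $0=s_w\,y\cdot(P_w-P_x)=-s_w\eta(P_x)\ne0$. So $w$ and all its neighbors in $H$ lie on $L$, and by \eqref{eq:choice} on $\Lambda$. As $\Lambda\ne\emptyset$, a constant combination of $\alpha_1,\alpha_2$ is zero, so their linear parts are independent and $\dim\Lambda=d-1$. An affine subspace of dimension $d-1$ contains at most $d$ points of the generic $P$, so $\deg_H(w)\le d-1$. Since $\deg_G(w)\ge d+1$, both $e$ and $f$ are incident with $w$ and $\deg_G(w)=d+1$.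

\medskip\noindent\textbf{Step 7: case (ii) is impossible.} By \eqref{eq:F}, $[q_i]=0$ for all $i$, so after subtracting a trivial motion $q(w)=AP_w$ with $A$ symmetric, and $A\ne0$ as $q$ is nontrivial. The constant term gives $\mu,\tau$ with $P_w^TAP_w=\mu\cdot P_w-\tau$ for all $w$: all points lie on a quadric. Homogenize: let $\tilde P_w=(P_w,1)\in\mathbb{R}^{d+2}$, and let $\tilde g\ne0$ be the symmetric bilinear form with $\tilde g((x,\xi),(x,\xi))=x^TAx-\xi\,\mu\cdot x+\tau\xi^2$. Then $\tilde g(\tilde P_w,\tilde P_w)=0$ for all $w$. For an edge $wx$ of $H$,
\[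
-2\tilde g(\tilde P_w,\tilde P_x)=\tilde g(\tilde P_w-\tilde P_x,\tilde P_w-\tilde P_x)=(P_w-P_x)\cdot(q(w)-q(x))=0 .
\]
By genericity any $d+2$ of the vectors $\tilde P_w$ form a basis of $\mathbb{R}^{d+2}$.

Let $X$ be the set of $w$ with $\tilde g(\tilde P_w,\cdot)\ne0$. If $\deg_H(w)\ge d+1$, then $\tilde g(\tilde P_w,\cdot)$ vanishes on $\tilde P_w$ and on $d+1$ neighbors, a basis, so $w\notin X$. Hence $X$ consists of endvertices of $e$ and $f$, and $|X|\le4$. The span $N$ of the $\tilde P_w$ with $w\notin X$ lies in the radical of $\tilde g\ne0$, so $N\ne\mathbb{R}^{d+2}$; therefore $n-|X|\le d+1$ and $\dim N=n-|X|$. The quotient $Y=\mathbb{R}^{d+2}/N$ has dimension $r=d+2-n+|X|$, and $n\ge d+3$ gives $1\le r\le|X|-1\le3$. The form $\tilde g$ induces a nonzero form $g'$ on $Y$. The images $\bar w$ of the $\tilde P_w$, $w\in X$, satisfy $g'(\bar w,\bar w)=0$, and any $r$ of them form a basis of $Y$.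

If $r=1$, then $Y$ is spanned by one $\bar w$, so $g'=0$. If $r=2$, take three vertices $w_1,w_2,w_3\in X$ and write $\bar w_3=\kappa_1\bar w_1+\kappa_2\bar w_2$, where $\kappa_1\kappa_2\ne0$; then $0=g'(\bar w_3,\bar w_3)=2\kappa_1\kappa_2\,g'(\bar w_1,\bar w_2)$, so $g'=0$. If $r=3$, then $|X|=4$ and $n=d+3$, so $e=uv$ and $f=ab$ are disjoint and $X=\{u,v,a,b\}$. Here
\[
|E|=(d+1)(d+3)-\binom{d+2}2=\frac{(d+1)(d+4)}2=\binom{d+3}2-1,
\]
so at most one of the pairs $ua,ub,va,vb$ is not an edge of $H$, and one of $u,v$, say $u$, is adjacent in $H$ to both $a$ and $b$. Then $g'(\bar u,\cdot)$ vanishes on the basis $\bar u,\bar a,\bar b$, so $u\notin X$. Each case is a contradiction.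
\end{proof}

\section{Classification of the extremal frameworks}\label{sec:class}

We recall the facts on cones that we need. Let $\mathcal K=\{\omega\in W:\phi_e(\omega)\ge0\text{ for all }e\}$ be defined by finitely many nonzero linear functionals on a $k$-dimensional real space $W$, and suppose $\mathcal K$ has nonempty interior. We say that $\phi_e$ \emph{defines a facet} if $\mathcal K\cap\{\phi_e=0\}$ has dimension $k-1$; this set, the facet, then spans the hyperplane $\{\phi_e=0\}$. The cone $\mathcal K$ is the intersection of the half-spaces $\{\phi_e\ge0\}$ over the facet-defining $\phi_e$. If $\mathcal K$ contains no line, these functionals have common kernel $0$, so $k$ of them are linearly independent.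

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The direction ``if'' is Theorem~\ref{thm:sharp} together with the count of the edges of $G_{n,d}$. Conversely, let $(T,p)$ be minimally infinitesimally rigid with $(d+1)n-\binom{d+2}2$ members. By Theorem~\ref{thm:bound} and Lemma~\ref{lem:basic}(a), $G$ is minimally rigid in $\mathbb{R}^{d+1}$. Let $W$ be the stress space of $(G,p)$; its dimension is $k=|E|-dn+\binom{d+1}2=n-d-1\ge1$. Let
\[
\mathcal K=\{\omega\in W:\ \sigma_e\omega_e\ge0\text{ for all }e\in E\}.
\]
A proper stress exists; it is an interior point of $\mathcal K$ and shows that no functional $\omega_e$ vanishes on $W$. As there are no bars, $\mathcal K\cap(-\mathcal K)=0$, so $\mathcal K$ contains no line.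

\medskip\noindent\textbf{Facets.} \emph{If $n\ge d+3$ and $\sigma_e\omega_e$ defines a facet $\Phi$ of $\mathcal K$, then $e$ has an endvertex of degree $d+1$.} Let $\omega$ be a relative interior point of $\Phi$. By minimality and Corollary~\ref{cor:remove}, $\sigma_f\omega_f\le0$ for some $f\ne e$, and so $\omega_f=0$. The functional $\sigma_f\omega_f$ is nonnegative on $\Phi$ and vanishes at a relative interior point, so it vanishes on $\Phi$ and on its span $\{\omega_e=0\}$. Hence the stress space $\{\omega_e=\omega_f=0\}$ of $(G-e-f,p)$ has dimension $k-1$, and
\[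
r_d(G-e-f)=|E|-2-(k-1)=r_d(G)-1 .
\]
So $G-e-f$ is not rigid in $\mathbb{R}^d$, and Proposition~\ref{prop:two} applies.

\medskip\noindent\textbf{The graph.} If $n=d+2$, then $|E|=\binom{d+2}2$ and $G=K_{d+2}=G_{d+2,d}$. Let $n\ge d+3$. Choose $k$ facet-defining members $e_1,\dots,e_k$ with linearly independent functionals, and an endvertex $w_i$ of $e_i$ of degree $d+1$. At a vertex of degree $d+1$, the $d+1$ edge vectors span $\mathbb{R}^d$, so their linear dependences form a line, and by \eqref{eq:equil} all stress coordinates at that vertex are multiples of one functional on $W$. Hence the $w_i$ are distinct. Let $I=\{w_1,\dots,w_k\}$. If $w,w'\in I$ were adjacent, then $G-w-w'$ would have $|E|-(2d+1)=(d+1)(n-2)-\binom{d+2}2+1$ edges on $n-2\ge d+1$ vertices, contrary to Theorem~\ref{thm:bound}. So no two vertices of $I$ are adjacent. The set $Q=V\setminus I$ has $n-k=d+1$ elements, so every $w\in I$ is joined to all of $Q$. The remaining $|E|-(d+1)(n-d-1)=\binom{d+1}2$ edges lie inside $Q$ and make it complete. Thus $G=G_{n,d}$ with core $Q$.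

\medskip\noindent\textbf{The labels.} Use the coordinates $a_v$ of \eqref{eq:stressG}. Fix a proper stress; its coordinates $a_v$ are nonzero, and we let $\varepsilon_v$ be their signs. Then $\sigma_{vi}=-\varepsilon_v\operatorname{sgn}\beta^v_i$, which is the first half of \eqref{eq:S}. The inequality $\sigma_{vi}\omega_{vi}\ge0$ is equivalent to $\varepsilon_va_v\ge0$, so $\mathcal K$ is contained in the orthant $\mathcal O=\{\varepsilon_va_v\ge0\text{ for all }v\notin Q\}$.

We claim that $\mathcal K=\mathcal O$. For $k=1$, $\mathcal O$ is a ray and $\mathcal K\subseteq\mathcal O$ is a nonzero cone. For $k\ge2$, that is, $n\ge d+3$, suppose $\mathcal K\ne\mathcal O$. Then some facet-defining half-space $\{\sigma_e\omega_e\ge0\}$ does not contain $\mathcal O$, so $e$ is a core edge. It has an endvertex of degree $d+1$, whereas core vertices have degree $n-1\ge d+2$. This proves the claim.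

In particular $\varepsilon_v\omega^v\in\mathcal K$ for each outer $v$, so $\sigma_{ij}\varepsilon_v\beta^v_i\beta^v_j\ge0$. The $\beta$'s are nonzero, so the inequality is strict, which is the second half of \eqref{eq:S}.
\end{proof}

Bars do not produce new extremal graphs.

\begin{proposition}
Let $(T,p)$ be a minimally infinitesimally rigid generic tensegrity framework in $\mathbb{R}^d$, with bars allowed, on $n\ge d+2$ vertices and with exactly $(d+1)n-\binom{d+2}2$ members. Then $G=G_{n,d}$.
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:bound}, $G$ is rigid in $\mathbb{R}^{d+1}$. Let $b=uv$ be a bar. The graph $G$ is a spanning subgraph of the cone of $G-u$, so $G-u$ is rigid in $\mathbb{R}^d$ by Theorem~\ref{thm:cone}. The vertex $u$ has degree at least $d+1$ in $G$ and at least $d$ in $G-b$, so $G-b$ is rigid in $\mathbb{R}^d$ by Lemma~\ref{lem:basic}(d). Thus $r_d(G-b)=r_d(G)$, and some stress of $(G,p)$ is nonzero on $b$. By minimality and Corollary~\ref{cor:remove}, no proper stress vanishes on $b$. The proper stresses form a nonempty convex set, so $\omega_b$ has constant sign on it. Relabel $b$ as a cable if this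 sign is positive and as a strut otherwise, and call the result $T'$. The set of proper stresses is unchanged, so $(T',p)$ is infinitesimally rigid by Lemma~\ref{lem:RW}. It is minimal, because every motion of $(T-e,p)$ is a motion of $(T'-e,p)$. After relabeling all bars in turn, Theorem~\ref{thm:class} applies.
\end{proof}

\begin{thebibliography}{9}
\bibitem{CJT} Adam D.W. Clay, Tibor Jord\'an, S\'ara Hanna T\'oth, \emph{Minimally rigid tensegrity frameworks}, arXiv:2410.07452 (2024).
\bibitem{RW} Roth and Whiteley, 1981.
\bibitem{W} Whiteley, Structural Topology 8 (1983) 53--70.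
\end{thebibliography}
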